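\title{Ranks of group ring matrices on rational representations of large highest weight}

\begin{abstract}
Let $\Gamma$ be a finitely generated subgroup of a connected semisimple complex algebraic group $G$, and let $A$ be a matrix over $\mathbb C[\Gamma]$. We prove that the normalized rank of $A$ on the irreducible rational representation of highest weight $\lambda=\sum_i\lambda_i\omega_i$ converges, when $\min_i\lambda_i\to\infty$ and the central character $\chi$ is fixed, to the von Neumann rank of $A$ twisted by $\chi$. This proves a conjecture posed by Guerrero S\'anchez and Souza. The error is $O(1/(1+\min_i\lambda_i))$, this order is optimal, and we determine the sequences of weights along which convergence holds for all $\Gamma$ and $A$. The proof is $p$-adic: $\Gamma$ is placed in a compact $p$-adic group, and a suitable conjugate of any nonzero element of an Iwasawa algebra is shown to act modulo $p$ as multiplication by a nonzero polynomial whose degree is bounded independently of $\lambda$.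
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $G\ne1$ be a connected semisimple algebraic group over $\mathbb C$, with finite center $Z(G)$. Fix a maximal torus $T$ with character lattice $\mathbf X(T)$ and a choice of positive roots, and let $\omega_1,\dots,\omega_n$ be the fundamental weights. A dominant weight $\lambda\in\mathbf X(T)$ is written $\lambda=\sum_i\lambda_i\omega_i$ with $\lambda_i\in\mathbb N=\{0,1,2,\dots\}$, and $W_\lambda$ is the irreducible rational representation of $G(\mathbb C)$ of highest weight $\lambda$. Let $\Gamma$ be a finitely generated subgroup of $G(\mathbb C)$ and $A$ an $r\times s$ matrix over $\mathbb C[\Gamma]$. We compare two ways of measuring the rank of $A$.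

\emph{Normalized rank.} On a finite-dimensional representation $W\neq0$ of $\Gamma$ the matrix $A$ defines a linear map $W^s\to W^r$ of columns, and we put
\[
\operatorname{rk}_W(A)=\frac{\operatorname{rank}(A\colon W^s\to W^r)}{\dim W}.
\]
If $M=\mathbb C[\Gamma]^r/A\,\mathbb C[\Gamma]^s$ is the right module presented by $A$, then $M\otimes_{\mathbb C[\Gamma]}W=W^r/AW^s$, so $\operatorname{rk}_W(A)=r-\dim(M\otimes_{\mathbb C[\Gamma]} W)/\dim W$; this is a Sylvester matrix rank function on $\mathbb C[\Gamma]$. For instance, if $\gamma_1,\dots,\gamma_s$ generate $\Gamma$ and $A=(\gamma_1-1,\dots,\gamma_s-1)$, then $M=\mathbb C$ and $1-\operatorname{rk}_W(A)$ is the dimension of the coinvariants of $W$ divided by $\dim W$. In the same way, for a complex $C_\bullet$ of free right modules of ranks $r_i$ with differentials $A_i\colon C_i\to C_{i-1}$, one has $\dim H_i(C_\bullet\otimes W)/\dim W=r_i-\operatorname{rk}_W(A_i)-\operatorname{rk}_W(A_{i+1})$. So normalized ranks govern the growth of homology with coefficients in $W_\lambda$.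

\emph{Von Neumann rank.} The matrix $A$ also acts by left multiplication as a bounded operator $\ell^2(\Gamma)^s\to\ell^2(\Gamma)^r$. For a bounded operator $\mathsf S$ on $\ell^2(\Gamma)^r$ commuting with right translations put $\operatorname{Tr}\mathsf S=\sum_{i=1}^r\langle \mathsf S\epsilon_i,\epsilon_i\rangle$, where $\epsilon_i$ is the vector $1\in\Gamma$ in the $i$-th copy. On $\mathbb C[\Gamma]$ this is the trace $\tau_\Gamma(\sum a_\gamma\gamma)=a_1$. The von Neumann rank $\operatorname{rk}_\Gamma(A)$ is the trace of the orthogonal projection onto the closure of the image of $A$. If $\Gamma$ is finite, it is the normalized rank on the regular representation. If $\Gamma\cong\mathbb Z$ and $0\ne A\in\mathbb C[\Gamma]$, then $\operatorname{rk}_\Gamma(A)=1$: after Fourier transform $A$ is multiplication on $L^2(S^1)$ by a Laurent polynomial, which has finitely many zeros, so the image is dense.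

\begin{example}\label{ex:sl2}
Let $G=SL_2$, so that $W_\lambda=\operatorname{Sym}^\lambda\mathbb C^2$ has dimension $\lambda+1$.
\begin{enumerate}
\item[(a)] A unipotent $u\neq1$ acts on $W_\lambda$ as one Jordan block, so $\operatorname{rk}_{W_\lambda}(u-1)=\lambda/(\lambda+1)$. This tends to $\operatorname{rk}_{\langle u\rangle}(u-1)=1$ with error exactly $1/(\lambda+1)$.
\item[(b)] Let $\gamma=\operatorname{diag}(a,a^{-1})$ with $a$ not a root of unity, and $A=\phi(\gamma)$ with $\phi\ne0$ a polynomial. The eigenvalues $a^\lambda,a^{\lambda-2},\dots,a^{-\lambda}$ of $\gamma$ are distinct, so $1-\operatorname{rk}_{W_\lambda}(A)\le\deg \phi/(\lambda+1)$.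
\item[(c)] Let $z=-1\in SL_2(\mathbb C)$, $\Gamma=\{1,z\}$ and $A=1+z$. Then $A$ acts on $W_\lambda$ as the scalar $1+(-1)^\lambda$, so $\operatorname{rk}_{W_\lambda}(A)$ alternates between $1$ and $0$, while $\operatorname{rk}_\Gamma(A)=\frac12$.
\end{enumerate}
\end{example}

Cases (a) and (b) suggest that $W_\lambda$ resembles the regular representation of $\Gamma$ when $\lambda$ is large. Case (c) shows that the center must be treated separately: one has to fix the character by which $Z(G)$ acts, and keep only the corresponding part of $\ell^2(\Gamma)$. For a character $\chi\colon Z(G)\to\mathbb C^\times$ let $\mathbf X_\chi$ be the set of dominant $\lambda\in\mathbf X(T)$ such that $Z(G)$ acts on $W_\lambda$ through $\chi$. Let $Z=Z(G)\cap\Gamma$ and $e_\chi=\frac1{|Z|}\sum_{z\in Z}\chi(z)^{-1}z$, a central idempotent of $\mathbb C[\Gamma]$. It acts as the identity on $W_\lambda$ for $\lambda\in\mathbf X_\chi$, whereas $\operatorname{rk}_\Gamma(e_\chi)=\tau_\Gamma(e_\chi)=1/|Z|$. This dictates the normalization of the \emph{twisted von Neumann rank}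
\[
\operatorname{rk}^\chi_\Gamma(A)=|Z|\cdot\operatorname{rk}_\Gamma(e_\chi A),
\]
the rank function pulled back from the twisted group von Neumann algebra in which each $z\in Z$ is identified with $\chi(z)$. In case (c) it gives $1$ for the trivial character and $0$ for the sign character, as it should. The conjecture posed in \cite{GS} is that for all $\Gamma$, $\chi$ and $A$
\begin{equation}\label{eq:conj}
\operatorname{rk}_{W_\lambda}(A)\longrightarrow\operatorname{rk}^\chi_\Gamma(A)\qquad\text{as }\min_i\lambda_i\to\infty,\ \lambda\in\mathbf X_\chi .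
\end{equation}

Characters support this guess when $\Gamma$ lies in a compact group: if $\gamma\in SU(2)$, $\gamma\neq\pm1$, has eigenvalues $a^{\pm1}$, its normalized character on $W_\lambda$ is $(a^{\lambda+1}-a^{-\lambda-1})/((a-a^{-1})(\lambda+1))$, which tends to $0=\tau_\Gamma(\gamma)$. They are of no use in general: the normalized character of a unipotent element is $1$ for all $\lambda$, and for $|a|\neq1$ the expression above grows exponentially. Ranks, unlike characters and norms, survive a change of the ground field, and over a suitable $\mathbb Q_p$ every finitely generated $\Gamma$ does lie in a compact group. This is the starting point of the proof.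

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $\Gamma\le G(\mathbb C)$ be finitely generated, $\chi$ a character of $Z(G)$, and $A$ a matrix over $\mathbb C[\Gamma]$. There is a constant $C_A$ such that for all $\lambda\in\mathbf X_\chi$
\[
\bigl|\operatorname{rk}_{W_\lambda}(A)-\operatorname{rk}^\chi_\Gamma(A)\bigr|\le\frac{C_A}{1+\min_i\lambda_i}.
\]
In particular \eqref{eq:conj} holds.
\end{theorem}

It is not necessary that all coordinates $\lambda_i$ grow. Each simple root belongs to exactly one simple ideal of the Lie algebra $\mathfrak g$ of $G$; let $\{1,\dots,n\}=\Delta_1\sqcup\dots\sqcup\Delta_\nu$ be the resulting partition, and put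
\[
|\lambda|_*=\min_{1\le a\le\nu}\ \max_{i\in\Delta_a}\lambda_i\ \ge\ \min_i\lambda_i .
\]
If $\mathfrak g$ is simple, $|\lambda|_*=\max_i\lambda_i$, and $|\lambda|_*\to\infty$ means that $\lambda$ leaves every finite set. If $G=SL_2\times SL_2$, then $|\lambda|_*=\min(\lambda_1,\lambda_2)$.

\begin{theorem}\label{thm:B}
Let $\chi$ be a character of $Z(G)$.
\begin{enumerate}
\item[(1)] For all $\Gamma$ and $A$ as in Theorem~\ref{thm:A}, $\operatorname{rk}_{W_\lambda}(A)\to\operatorname{rk}_\Gamma^\chi(A)$ as $|\lambda|_*\to\infty$, $\lambda\in\mathbf X_\chi$.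
\item[(2)] If a sequence $\lambda^{(k)}$ in $\mathbf X_\chi$ does not satisfy $|\lambda^{(k)}|_*\to\infty$, there are a cyclic $\Gamma$ and an $A\in\mathbb C[\Gamma]$ with $\operatorname{rk}_{W_{\lambda^{(k)}}}(A)\not\to\operatorname{rk}^\chi_\Gamma(A)$.
\item[(3)] The order $1/\min_i\lambda_i$ in Theorem~\ref{thm:A} is optimal: there are a cyclic $\Gamma$, an $A\in\mathbb C[\Gamma]$, a constant $c>0$ and a sequence of weights $\lambda\in\mathbf X_\chi$ with $\min_i\lambda_i\to\infty$ along which $|\operatorname{rk}_{W_\lambda}(A)-\operatorname{rk}^\chi_\Gamma(A)|\ge c/\min_i\lambda_i$.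
\end{enumerate}
\end{theorem}

\subsection{Plan of the proof}

Parts (2) and (3) of Theorem~\ref{thm:B} are elementary (Section~\ref{sec:unip}). For the rest, we embed $\Gamma$ in a compact $p$-adic group $\mathcal K$ with an open normal subgroup $K$ whose Iwasawa algebra $\Lambda$ is a domain (Section~\ref{sec:padic}). The heart of the paper is that every nonzero element of $\Lambda$ is almost invertible on $W_\lambda$: its cokernel occupies a proportion $O(1/(1+\min_i\lambda_i))$ of the dimension. Section~\ref{sec:model} shows the mechanism for $SL_2$, and Sections~\ref{sec:env}--\ref{sec:key} carry it out. Since denominators from $\Lambda$ are then negligible, $\operatorname{rk}_{W_\lambda}(A)$ approaches the rank of $A$ over a ring of fractions, which turns out to be simple Artinian (Section~\ref{sec:simple}). The same argument applies to the regular representations of the finite quotients of $\mathcal K$, whose ranks converge to the von Neumann rank by L\"uck approximation; this identifies the limit (Section~\ref{sec:proofs}).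

\subsection{Notation}

Let $\Phi^+$ be the set of positive roots, $\alpha_1,\dots,\alpha_n$ the simple roots, $h_\beta\in\mathfrak t=\operatorname{Lie}T$ the coroot of $\beta$, and $h_i=h_{\alpha_i}$, so that $\lambda(h_i)=\lambda_i$. Fix a Chevalley basis $\{e_\beta,f_\beta\ (\beta\in\Phi^+),\,h_1,\dots,h_n\}$: its $\mathbb Z$-span is closed under the bracket and $[e_\beta,f_\beta]=h_\beta$. Write $e_i=e_{\alpha_i}$, $f_i=f_{\alpha_i}$. For $\beta\in\Phi^+$ we have $h_\beta=\sum_ic_ih_i$ with $c_i\in\mathbb N$, and $c_i\ne0$ exactly when $\alpha_i$ occurs in $\beta$. With $\rho=\sum_i\omega_i=\frac12\sum_{\beta\in\Phi^+}\beta$ this gives $\rho(h_\beta)=\sum_ic_i\ge1$. Let $\mathbf P^+=\sum_i\mathbb N\omega_i$ be the set of all dominant weights of $\mathfrak g$, whether or not they lie in $\mathbf X(T)$; for $\lambda\in\mathbf P^+$, $W_\lambda$ is the irreducible $\mathfrak g$-module of highest weight $\lambda$, and Weyl's formula reads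
\begin{equation}\label{eq:weyl}
\dim W_\lambda=\prod_{\beta\in\Phi^+}\frac{\lambda(h_\beta)+\rho(h_\beta)}{\rho(h_\beta)}.
\end{equation}
If $v\in W_\lambda$ is a highest weight vector, then $f_\beta^{\lambda(h_\beta)+1}v=0$, by the representation theory of the $\mathfrak{sl}_2$ spanned by $e_\beta,h_\beta,f_\beta$. For an operator $y$ on a finite-dimensional space $V\neq0$ the \emph{defect} is
\[
\delta_V(y)=\frac{\dim\operatorname{coker}(y|V)}{\dim V}=\frac{\dim\ker(y|V)}{\dim V}.
\]

\section{Unipotent elements and the lower bounds}\label{sec:unip}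

Example~\ref{ex:sl2}(a) generalizes: the defect of $u-1$ is at least the reciprocal of the size of the longest Jordan block of $u$. Put $c_\Phi=\max_{\beta\in\Phi^+}\rho(h_\beta)$.

\begin{lemma}\label{lem:unip}
Let $i\in\Delta_a$, $u=\exp(e_i)\in G(\mathbb C)$ and $\Gamma=\langle u\rangle$. Then $\operatorname{rk}^\chi_\Gamma(u-1)=1$ for every $\chi$, and for every dominant $\lambda\in\mathbf X(T)$
\[
1-\operatorname{rk}_{W_\lambda}(u-1)\ \ge\ \frac1{1+c_\Phi\max_{l\in\Delta_a}\lambda_l}.
\]
\end{lemma}

\begin{proof}
The unipotent element $u\neq1$ has infinite order, so $\Gamma\cong\mathbb Z$ meets the finite group $Z(G)$ trivially and $\operatorname{rk}^\chi_\Gamma(u-1)=\operatorname{rk}_\Gamma(u-1)=1$. On $W_\lambda$ we have $u-1=(1+e_i/2!+e_i^2/3!+\cdots)\,e_i$ with a unipotent first factor, so $\ker(u-1)=\ker e_i$. Its dimension is the number of irreducible constituents of $W_\lambda$ under the $\mathfrak{sl}_2$ spanned by $e_i,h_i,f_i$. A weight $\mu$ of $W_\lambda$ lies in the convex hull of the Weyl orbit of $\lambda$, so $\mu(h_i)\le\max_w(w\lambda)(h_i)=\max_w\lambda(h_{w^{-1}\alpha_i})$.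 The roots $\beta=w^{-1}\alpha_i$ belong to the same simple ideal as $\alpha_i$; hence $\lambda(h_\beta)\le\rho(h_\beta)\max_{l\in\Delta_a}\lambda_l$ if $\beta>0$, and $\lambda(h_\beta)\le0$ if $\beta<0$. So each constituent has dimension at most $1+c_\Phi\max_{l\in\Delta_a}\lambda_l$, and their number is at least $\dim W_\lambda$ divided by this bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2) and (3)]
(2) If $|\lambda^{(k)}|_*\not\to\infty$, there are an index $a$, a bound $b$ and a subsequence along which $\max_{l\in\Delta_a}\lambda^{(k)}_l\le b$. For $i\in\Delta_a$ and $A=\exp(e_i)-1$, Lemma~\ref{lem:unip} gives $\operatorname{rk}_{W_{\lambda^{(k)}}}(A)\le1-1/(1+c_\Phi b)$ along the subsequence, while $\operatorname{rk}^\chi_\Gamma(A)=1$.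

(3) The group $Z(G)\subset T$ acts on $W_\lambda$ through $\lambda|_{Z(G)}$, roots are trivial on $Z(G)$, and $2\rho$ is a sum of roots. Let $\mu\in\mathbf X(T)$ be an extension of $\chi$ to $T$, with coordinates $\mu_l$, and $\lambda=\mu+2j\rho$. For large $j$ this weight is dominant, hence in $\mathbf X_\chi$, and $\lambda_l=\mu_l+2j$. So $j\le\min_l\lambda_l$ and $\max_l\lambda_l\le3j$ for large $j$, and Lemma~\ref{lem:unip} bounds the error for $A=\exp(e_1)-1$ from below by $1/(1+3c_\Phi j)\ge c/\min_l\lambda_l$ with $c=1/(1+3c_\Phi)$.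
\end{proof}

\section{The mechanism for $SL_2$}\label{sec:model}

Upper bounds for defects will come from two elementary facts. The first is that \emph{rank can only drop under reduction}: if $E/\mathbb Q_p$ is finite unramified with ring of integers $O_E$ and residue field $\mathbb F=O_E/pO_E$, and an operator $y$ on an $E$-space $V$ preserves a lattice $V^\circ$, then
\begin{equation}\label{eq:red}
\dim_E\operatorname{coker}(y|V)\le\dim_{\mathbb F}\operatorname{coker}(y|V^\circ/pV^\circ),
\end{equation}
because a minor that is nonzero modulo $p$ is nonzero. The second is a count of monomials.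

\begin{lemma}\label{lem:count}
Let $\mathbb F$ be a field, $P\in\mathbb F[\zeta_1,\dots,\zeta_d]$ nonzero, and $N_1,\dots,N_d\ge1$. Then
\[
\dim\mathbb F[\zeta_1,\dots,\zeta_d]/(\zeta_1^{N_1},\dots,\zeta_d^{N_d},P)\ \le\ \deg P\cdot\frac{N_1\cdots N_d}{\min_iN_i}.
\]
\end{lemma}

\begin{proof}
Order monomials lexicographically; this is a well-order compatible with multiplication. Let $\zeta^a$ be the largest monomial of $P$. Call $\zeta^c$ standard if it is divisible neither by $\zeta^a$ nor by any $\zeta_i^{N_i}$. By induction on the order, every monomial is a combination of standard ones in the quotient: a multiple of $\zeta_i^{N_i}$ is $0$, and $\zeta^b\zeta^a$ is a combination of smaller monomials modulo $\zeta^bP$. A standard $\zeta^c$ has $c_l<N_l$ for all $l$ and $c_i<a_i$ for some $i$, so there are at most $\sum_ia_i\prod_{l\ne i}N_l$ of them, and $\sum_ia_i\le\deg P$.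
\end{proof}

Take $\mathfrak g=\mathfrak{sl}_2$ over $\mathbb Q_p$, $p\geq5$, with basis $e,h,f$, and fix $m\ge2$. Put $F=p^mf$ and let $W^\circ\subset W_\lambda$ be the lattice with basis $F^iv$, $0\le i\le\lambda$. Then
\[
p^me\cdot F^iv=p^{2m}\,i(\lambda-i+1)F^{i-1}v,\qquad p^mh\cdot F^iv=p^m(\lambda-2i)F^iv,
\]
and $W^\circ/pW^\circ=\mathbb F_p[F]/(F^{\lambda+1})$. An operator that preserves $W^\circ$ and acts modulo $p$ as multiplication by a polynomial $P\neq0$ has defect at most $\deg P/(\lambda+1)$, by \eqref{eq:red} and Lemma~\ref{lem:count}. So we want to bring a given operator into this form, with $\deg P$ bounded independently of $\lambda$.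

For $x=\exp(p^{m+1}f)-1$ it suffices to scale: $p^{-1}x=F+\sum_{i\ge2}p^{i-1}F^i/i!\equiv F$.

For $x=\exp(p^{m+1}e)-1$ scaling is not enough. Here $p^{-2m-1}x$ preserves $W^\circ$ and reduces to the operator $F^i\mapsto i(\lambda-i+1)F^{i-1}$, which kills every $F^i$ with $p\mid i$. Its kernel has dimension greater than $\lambda/p$, although $x$ itself has a one-dimensional kernel; the reduction has lost the information. The remedy is to conjugate, which does not change the rank. With $X=pf$ we have $[f,e]=-h$ and $[f,-h]=-2f$, so $e^Xe\,e^{-X}=e-ph-p^2f$ and $e^X(p^{m+1}e)e^{-X}=p^3\Theta$, where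
\[
\Theta\,F^iv=p^{2m-2}\,i(\lambda-i+1)F^{i-1}v-p^{m-1}(\lambda-2i)F^iv-F^{i+1}v .
\]
Since $m\ge2$, $\Theta$ preserves $W^\circ$ and acts modulo $p$ as $-F$. Therefore $p^{-3}e^Xxe^{-X}=\Theta+\sum_{i\ge2}p^{3(i-1)}\Theta^i/i!$ acts as $P=-F$, and $\delta_{W_\lambda}(x)\le1/(\lambda+1)$, which is the exact value.

What matters is the gap between two scales. The lattice $W^\circ$ is built from $p^m\mathfrak g_\circ$, where $\mathfrak g_\circ=\mathbb Z_pe+\mathbb Z_ph+\mathbb Z_pf$, while the conjugating element comes from the larger lattice $p\,\mathfrak g_\circ$. For $m=1$ all three terms of $\Theta$ survive modulo $p$. If we conjugate only by $X=p^{m+1}f$, then $e^X(p^me)e^{-X}=p^me-p^{m+1}(p^mh)-p^{2m+2}F$, and the first term, of size $p^{2m}$, still dominates. In general we shall consider all conjugates $x'$ of $x$ by elements $e^X$, $X\in p\,\mathfrak g_\circ$, and choose one for which $x'v$ is as large as possible. Commutators of $x'$ with $pf$ are derivatives along this family, so applied to $v$ they are no larger than $x'v$; commutators with $F=p^{m-1}(pf)$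 are then smaller by a factor $p$. After scaling, $x'F^iv\equiv F^ix'v$, which says that $x'$ acts as multiplication by the polynomial representing $x'v$. Two points then need work: this polynomial must be nonzero (Section~\ref{sec:faith}), and its degree must be bounded uniformly in $\lambda$ (Section~\ref{sec:key}).

\section{Passage to a compact $p$-adic group}\label{sec:padic}

\subsection{Enlarging $\Gamma$ by the center}

Put $\tau_\chi(a)=|Z|\,\tau_\Gamma(e_\chi a)$ for $a\in\mathbb C[\Gamma]$. For $\gamma\in\Gamma$ this is $\sum_{z\in Z}\chi(z)^{-1}\tau_\Gamma(z\gamma)$, so $\tau_\chi(\gamma)=\chi(\gamma)$ if $\gamma\in Z(G)$ and $\tau_\chi(\gamma)=0$ otherwise. This description does not mention $\Gamma$.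

\begin{lemma}\label{lem:center}
Let $\Gamma'=\Gamma\,Z(G)$. Then $\operatorname{rk}^\chi_{\Gamma'}(A)=\operatorname{rk}^\chi_\Gamma(A)$ for every matrix $A$ over $\mathbb C[\Gamma]$.
\end{lemma}

\begin{proof}
Let $c>0$ with $c\ge\|AA^*\|$. As $|\chi|=1$, $e_\chi$ is a central self-adjoint projection, so $\mathsf S=(e_\chi A)(e_\chi A)^*=e_\chi AA^*$ satisfies $0\le\mathsf S\le c$, and the projection onto the closure of the image of $e_\chi A$ is the spectral projection $1_{(0,c]}(\mathsf S)$. The polynomials $\phi_k(t)=1-(1-t/c)^k$ increase to $1_{(0,c]}$ on $[0,c]$ and have no constant term, so $\phi_k(\mathsf S)=e_\chi\phi_k(AA^*)$. By monotone convergence for the spectral measures,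
\[
\operatorname{rk}^\chi_\Gamma(A)=\lim_{k\to\infty}\sum_{i=1}^r\tau_\chi\bigl(\phi_k(AA^*)_{ii}\bigr).
\]
As a left $\Gamma$-module, $\ell^2(\Gamma')$ is a finite orthogonal sum of copies of $\ell^2(\Gamma)$, so the same $c$ works for $\Gamma'$, and the right side is the same for both groups.
\end{proof}

The group $\Gamma'$ is finitely generated and $\operatorname{rk}_{W_\lambda}(A)$ does not depend on the ambient group. \emph{From now on $\Gamma$, $\chi$, $A$ are fixed and $Z=Z(G)\subset\Gamma$.}

\subsection{Facts from $p$-adic analysis}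

Let $p$ be an odd prime. Norms are ultrametric and $|p|=p^{-1}$. Facts (F1)--(F3) are in \cite{DDMS}. The Baker--Campbell--Hausdorff (BCH) series is $X*Y=X+Y+\frac12[X,Y]+\cdots$, a series of iterated brackets.
\begin{enumerate}
\item[(F1)] Let $\mathcal B$ be a complete normed $\mathbb Q_p$-algebra and $\mathcal B_0=\{|x|\le p^{-1}\}$. Then $\exp\colon\mathcal B_0\to1+\mathcal B_0$ and $\log$ are mutually inverse bijections, and for $x,y\in\mathcal B_0$ the series $x*y$ converges in $\mathcal B_0$ and $\exp x\exp y=\exp(x*y)$.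
\item[(F2)] Let $\mathcal M$ be a Lie algebra over $\mathbb Z_p$, free of finite rank $d$, with $[\mathcal M,\mathcal M]\subset p\mathcal M$. The BCH series converges on $\mathcal M$, is analytic, and makes $\mathcal M$ a \emph{uniform} pro-$p$ group; the subgroup $p^j\mathcal M$ has index $p^{jd}$. A basis $X_1,\dots,X_d$ of $\mathcal M$ is a minimal set of topological generators, and $(t_1,\dots,t_d)\mapsto t_1X_1*\cdots*t_dX_d$ is a homeomorphism $\mathbb Z_p^d\to\mathcal M$ (coordinates of the second kind).
\item[(F3)] For a uniform group $K$ the completed group ring $\mathbb Z_p[[K]]$ is a Noetherian domain, and the graded ring of $\mathbb F_p[[K]]=\mathbb Z_p[[K]]/p$ for the powers of the augmentation ideal is the commutative polynomial ring in the classes of $g_i-1$, where $(g_i)$ is a minimal set of generators.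
\item[(F4)] \cite{Kap} If $\mathcal X$ is compact and totally disconnected, a unital subalgebra of $C(\mathcal X)=C(\mathcal X,\mathbb Q_p)$ that separates points is dense for the supremum norm.
\item[(F5)] For $E/\mathbb Q_p$ finite, the Tate algebra $E\langle t_1,\dots,t_j\rangle$ consists of the power series whose coefficients tend to $0$; the Gauss norm is the largest absolute value of a coefficient, and $O_E\langle t\rangle$ is the unit ball. It is a Noetherian Banach algebra in which all ideals are closed.
\end{enumerate}
We also use the open mapping theorem and the $p$-adic inverse function theorem. Since BCH consists of brackets, (F1) and (F2) give: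
\begin{enumerate}
\item[(F6)] A homomorphism of Lie algebras $\mathcal M\to\mathcal M'$ as in (F2) is a homomorphism of groups. If $\phi\colon\mathcal M\to\mathcal B_0$ is $\mathbb Z_p$-linear and preserves brackets, then $X\mapsto\exp\phi(X)$ is a homomorphism $(\mathcal M,*)\to\mathcal B^\times$.
\end{enumerate}

\begin{lemma}\label{lem:max}
Let $E/\mathbb Q_p$ be finite unramified and $a\in E\langle t_1,\dots,t_j\rangle$. Then $|a(\xi)|\le|a|$ for all $\xi\in O_{E'}^j$, $E'/E$ finite unramified, with equality for some such $E'$ and $\xi$.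
\end{lemma}

\begin{proof}
The inequality is the ultrametric inequality. If $a\neq0$, scale by a power of $p$ so that $|a|=1$. The reduction of $a$ modulo $p$ is a nonzero polynomial over the residue field, so it has a nonzero value at a point over a finite extension. Lift this point to the corresponding unramified extension $E'$.
\end{proof}

\subsection{The groups $K\subset\mathcal K$}

The group $G$, with $T$ and the positive roots, comes from a split group over $\mathbb Q$, and the $W_\lambda$ are defined over $\mathbb Q$. Fix a closed embedding $G\subset GL_N$ over $\mathbb Q$; it lands in $SL_N$ because $G$ has no nontrivial characters. Then $\mathfrak g\subset M_N$ and $\operatorname{Ad}(g)Y=gYg^{-1}$. Because $\Gamma$ is finitely generated, there is a finitely generated field $\Bbbk\subset\mathbb C$ containing the coefficients of $A$, the values of $\chi$, and the finite set $\mathcal S$ of all nonzero matrix entries, in $GL_N$ and under $\operatorname{Ad}$ in the Chevalley basis, of a finite set of generators of $\Gamma$ and their inverses. By a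 theorem of Cassels \cite{Ca}, for infinitely many primes $p$ there is an embedding $\Bbbk\to\mathbb Q_p$ that sends $\mathcal S$ into $\mathbb Z_p^\times$. Fix such an embedding with
\[
p\ge5,\qquad p\nmid\det\bigl(\alpha_j(h_i)\bigr)_{i,j}.
\]
Beyond $p$ being odd, these two conditions are needed only in Lemma~\ref{lem:inner}. Now $\Gamma\subset G(\Bbbk)\subset G(\mathbb Q_p)$. The rank of a matrix over $\Bbbk$ is the same over $\mathbb C$ and over $\mathbb Q_p$, so $\operatorname{rk}_{W_\lambda}(A)$ may be computed over $\mathbb Q_p$. From now on $\mathfrak g$ and $W_\lambda$ are taken over $\mathbb Q_p$, $d=\dim\mathfrak g$, and $\mathfrak g_\circ$ is the $\mathbb Z_p$-span of the Chevalley basis. The group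
\[
\mathcal K=\{g\in G(\mathbb Q_p)\cap GL_N(\mathbb Z_p):\operatorname{Ad}(g)\mathfrak g_\circ=\mathfrak g_\circ\}
\]
is compact and open in $G(\mathbb Q_p)$ and contains $\Gamma$. The kernel of $\operatorname{Ad}$ on $G(\mathbb Q_p)$ is $Z(G)(\mathbb Q_p)$, and this is $Z$, since $Z$ already has as many elements as the center has geometric points.

Fix $m\ge2$ with $p^m\mathfrak g_\circ\subset M_N(\mathbb Z_p)$ and put
\[
L=p^m\mathfrak g_\circ,\qquad K=\exp(pL),\qquad K_j=\exp(p^{j+1}L)\quad(j\ge0).
\]
For $X\in pL$ the entries of $\exp(tX)$ lie in $\mathbb Q_p\langle t\rangle$. A polynomial $\phi$ vanishing on $G$ satisfies $\phi(\exp tX)=0$ as a formal series, because the $i$-th coefficient is $(\mathcal D^i\phi)(1)/i!$, where $\mathcal D$ is the invariant derivation attached to $X\in\mathfrak g$, which preserves the ideal of $G$. Setting $t=1$ gives $K\subset G(\mathbb Q_p)$. By (F1) and (F6), $\exp\colon(pL,*)\to K$ is an isomorphism of topological groups, so $K$ is uniform of dimension $d$ and $|K/K_j|=p^{jd}$. Further: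
\begin{itemize}
\item $K\subset\mathcal K$, since $\operatorname{Ad}(\exp X)=\exp(\operatorname{ad}X)$ and $\operatorname{ad}X$ maps $\mathfrak g_\circ$ into $p\mathfrak g_\circ$;
\item each $K_j$ is open in $G(\mathbb Q_p)$ by the inverse function theorem, normal in $\mathcal K$ since $g\exp(X)g^{-1}=\exp(\operatorname{Ad}(g)X)$, and $\bigcap_jK_j=1$;
\item $K$ is torsion-free, since $\exp(X)^i=\exp(iX)$ and $\exp$ is injective; hence $Z\cap K=1$.
\end{itemize}

For $\mathcal G=K$ or $\mathcal K$ let $\mathbb Z_p[[\mathcal G]]=\varprojlim_j(\mathbb Z/p^j)[\mathcal G/K_j]$, with the profinite topology; it contains $\mathbb Z_p[\mathcal G]$ as a dense subring. Put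
\[
\Lambda=\mathbb Q_p\otimes\mathbb Z_p[[K]],\qquad\tilde\Lambda=\mathbb Q_p\otimes\mathbb Z_p[[\mathcal K]].
\]
Then $\tilde\Lambda$ is a free left $\Lambda$-module on representatives of the finite group $\mathcal K/K$, and $A$ is a matrix over $\tilde\Lambda$. By (F3), $\Lambda$ is a Noetherian domain. Such a ring satisfies the Ore conditions: any two nonzero right ideals meet nontrivially, and likewise on the left. So $\Lambda$ has a division ring of fractions $D$, in which finitely many elements can be written as $a_ib^{-1}$ with a common right denominator, and as $b^{-1}a_i$ with a common left denominator.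

\begin{lemma}\label{lem:ext}
Let $\mathcal N$ be a $\mathbb Z_p$-module with submodules $\mathcal N_1\supset\mathcal N_2\supset\cdots$ such that $p^j\mathcal N\subset\mathcal N_j$ and $\mathcal N=\varprojlim\mathcal N/\mathcal N_j$. Every continuous map $\phi\colon\mathcal G\to\mathcal N$ extends uniquely to a continuous $\mathbb Z_p$-linear map $\mathbb Z_p[[\mathcal G]]\to\mathcal N$. If $\mathcal N$ is a ring, the $\mathcal N_j$ are ideals and $\phi$ is a homomorphism to $\mathcal N^\times$, the extension is a ring homomorphism.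
\end{lemma}

\begin{proof}
By compactness, $\phi$ modulo $\mathcal N_j$ is constant on the cosets of $K_i$ for some $i\ge j$, and so defines a linear map $(\mathbb Z/p^i)[\mathcal G/K_i]\to\mathcal N/\mathcal N_j$, multiplicative if $\phi$ is. These maps are compatible as $j$ varies. Uniqueness holds because $\mathbb Z_p[\mathcal G]$ is dense.
\end{proof}

Two cases will be used repeatedly. First, a continuous representation of $\mathcal G$ on a finite-dimensional $\mathbb Q_p$-space with a stable lattice is a module over $\Lambda$ or $\tilde\Lambda$, and by density $\mathcal G$-stable subspaces are submodules and $\mathcal G$-maps are module maps. Second, $\mathcal N=\mathbb Z_p$ gives a bilinear pairing $\langle x,\phi\rangle$ between $\Lambda$ and $C(K)$ with $\langle k,\phi\rangle=\phi(k)$ and $|\langle x,\phi\rangle|\le\sup|\phi|$ for $x\in\mathbb Z_p[[K]]$. If $\langle x,\cdot\rangle=0$ then $x=0$: test on indicator functions of cosets of the $K_j$.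

\section{Completed enveloping algebras and their modules}\label{sec:env}

The computation of Section~\ref{sec:model} took place in the enveloping algebra. To apply it to elements of $\Lambda$ we need an algebra that contains both $\mathfrak g$ and the exponentials $\exp X$, $X\in pL$, and a module, free on the monomials in the lowering operators, whose shape does not depend on $\lambda$.

\subsection{The algebra}
By the Poincar\'e--Birkhoff--Witt (PBW) theorem, the enveloping algebra $U(L)$ over $\mathbb Z_p$ is free on the ordered monomials in any ordered basis of $L$. Let $\hat U$ be its $p$-adic completion and $\hat U_{\mathbb Q}=\hat U\otimes\mathbb Q$, a Banach algebra with unit ball $\hat U$ that contains $\mathfrak g$; its elements are the series in PBW monomials with coefficients tending to $0$. By (F6), $\exp X\mapsto\sum_iX^i/i!$ is a homomorphism $K\to\hat U^\times$. It is trivial on $K_j$ modulo $p^j\hat U$, hence continuous, and Lemma~\ref{lem:ext} gives ring homomorphisms $\mathbb Z_p[[K]]\to\hat U$ and $\Lambda\to\hat U_{\mathbb Q}$. For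 $E/\mathbb Q_p$ finite unramified, a subscript $O_E$ or $E$ denotes extension of scalars.

\subsection{Finite-dimensional modules}
Let $\lambda\in\mathbf P^+$ and let $v\in W_\lambda$ be a highest weight vector. By PBW, with the lowering operators on the left, $U(L)v$ and $U(\mathfrak g_\circ)v$ are spanned by the finitely many nonzero vectors obtained by applying monomials in the $p^mf_\beta$, respectively $f_\beta$, to $v$. So they are lattices, $\hat U_{\mathbb Q}$ acts on $W_\lambda$, and so do $K$ and $\Lambda$. If $\lambda\in\mathbf X(T)$, this action of $K$ is the restriction of the action $\pi_\lambda$ of $G(\mathbb Q_p)$. Indeed, for $X\in pL$ the entries of $\pi_\lambda(\exp tX)$ are polynomials in those of $\exp tX\in SL_N$, so they lie in $\mathbb Q_p\langle t\rangle$; this one-parameter group solves $\phi'=X\phi$, $\phi(0)=1$, whose only formal solution is $\sum t^iX^i/i!$; now set $t=1$. In this case the sum of the translates of $U(L)v$ by representatives of $\mathcal K/K$ is a $\mathcal K$-stable lattice, so $W_\lambda$ is a $\tilde\Lambda$-module.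

\subsection{Induced modules}
For Theorem~\ref{thm:A} we induce from the Borel subalgebra. For Theorem~\ref{thm:B}(1), where some coordinates of $\lambda$ stay bounded, we need parabolic subalgebras. \emph{Let $J\subset\{1,\dots,n\}$ be a subset that contains none of $\Delta_1,\dots,\Delta_\nu$}; for Theorem~\ref{thm:A} take $J=\emptyset$. Let $H_J\in\mathfrak t$ be defined by $\alpha_i(H_J)=0$ for $i\in J$ and $\alpha_i(H_J)=1$ for $i\notin J$, let $\mathfrak g=\bigoplus_{i\in\mathbb Z}\mathfrak g_i$ be the grading by the eigenvalues of $\operatorname{ad}H_J$, and put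
\[
\mathfrak l=\mathfrak g_0,\qquad\mathfrak n^\pm=\bigoplus_{i\ge1}\mathfrak g_{\pm i},\qquad\mathfrak q=\mathfrak l\oplus\mathfrak n^+,\qquad\Psi=\{\beta\in\Phi^+:\beta(H_J)\ge1\}\neq\emptyset .
\]
All these spaces are spanned by parts of the Chevalley basis. The $F_\beta=p^mf_\beta$, $\beta\in\Psi$, form a basis of $L\cap\mathfrak n^-$; fix an order on $\Psi$ and write $F^I$, $I\in\mathbb N^\Psi$, for the ordered monomials. The Killing form $\langle\cdot,\cdot\rangle$ pairs $\mathfrak g_i$ perfectly with $\mathfrak g_{-i}$ and trivially with the other $\mathfrak g_{i'}$.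

Let $\mathbf P^+_J=\{\lambda\in\mathbf P^+:\lambda_i=0\text{ for }i\in J\}$. For $\lambda\in\mathbf P^+_J$ and $\beta\in\Phi^+\setminus\Psi$ we have $\lambda(h_\beta)=0$, as $h_\beta$ involves only the $h_i$ with $i\in J$. So $\lambda$, extended by zero on the root vectors, is a character of $\mathfrak q$. Let
\[
M_\lambda=U(L)\otimes_{U(L\cap\mathfrak q)}\mathbb Z_pv,\qquad Yv=\lambda(Y)v\ \ (Y\in L\cap\mathfrak q).
\]
It has basis $F^Iv$. Let $\hat M^\circ_\lambda$ be its $p$-adic completion and $\hat M_\lambda=\hat M^\circ_\lambda\otimes\mathbb Q$, a Banach module over $\hat U_{\mathbb Q}$ with norm $|\sum c_IF^Iv|=\max|c_I|$. The highest weight vector of $W_\lambda$ is killed by all $e_\beta$ and, since $\lambda(h_\beta)=0$, by the $f_\beta$ with $\beta\in\Phi^+\setminus\Psi$. Hence $M_\lambda$ maps onto the lattice $U(L)v\subset W_\lambda$, which is complete, and we obtain a $\hat U$-linear surjection $\hat M^\circ_\lambda\to U(L)v$. All this persists over $O_E$.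

\subsection{Conjugation by large elements}
Let $X\in p\mathfrak g_\circ\otimes O_E$. In $\hat U_E$ we only have $|X|\le p^{m-1}$, too weak for $\exp X$ to converge, but conjugation by it makes sense. The derivation $\operatorname{ad}X$ maps $L_{O_E}$ into $pL_{O_E}$, hence $\hat U_{O_E}$ into $p\hat U_{O_E}$ by the Leibniz rule. So
\[
\theta_X=\exp(\operatorname{ad}X)=\sum_i(\operatorname{ad}X)^i/i!
\]
converges in the algebra of bounded operators on $\hat U_E$ and is an automorphism of $\hat U_{O_E}$. By (F6) for $\mathcal M=p\mathfrak g_\circ\otimes O_E$,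
\begin{equation}\label{eq:theta}
\theta_X\theta_{X'}=\theta_{X*X'},\qquad X*X'\in p\mathfrak g_\circ\otimes O_E .
\end{equation}
On $W_{\lambda,E}$ the series $e^X$ does converge, since $X$ maps the lattice $U(\mathfrak g_\circ)v\otimes O_E$ into $p$ times itself. The action of $\hat U_E$ on $W_{\lambda,E}$ is continuous and takes $\operatorname{ad}X$ to the commutator with $X$, so $\theta_X(y)$ acts as $e^Xye^{-X}$. Thus \emph{$y$ and $\theta_X(y)$ have the same rank on $W_{\lambda,E}$}.

Finally, iterating $yX=Xy-\operatorname{ad}X(y)$ gives, for $y\in\hat U_E$ and $X_1,\dots,X_j\in\mathfrak g_E$,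
\begin{equation}\label{eq:comm}
yX_1\cdots X_j=\sum_{S\subset\{1,\dots,j\}}(-1)^{|S|}\Bigl(\prod_{i\notin S}X_i\Bigr)\operatorname{ad}_S(y),
\end{equation}
where the product is in increasing order and $\operatorname{ad}_S=\operatorname{ad}X_{s_k}\cdots\operatorname{ad}X_{s_1}$ for $S=\{s_1<\dots<s_k\}$.

\section{Faithfulness of the induced modules}\label{sec:faith}

\begin{proposition}\label{prop:faith}
Let $\lambda\in\mathbf P^+_J$. If $x\in\Lambda$ annihilates $\hat M_\lambda$, then $x=0$. In particular $\Lambda\to\hat U_{\mathbb Q}$ is injective.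
\end{proposition}

The hypothesis on $J$ is necessary: if $J\supset\Delta_a$, the corresponding simple ideal lies in $\mathfrak l$, commutes with $\mathfrak n^-$ and kills $v$, so $\exp X-1$ annihilates $\hat M_\lambda$ for $X\in pL$ in this ideal.

The idea is to show that the matrix coefficients of $\hat M_\lambda$ span a dense subspace of $C(K)$. Write $K=K^-Q$ according to $\mathfrak g=\mathfrak n^-\oplus\mathfrak q$. The matrix coefficients of the vector $v$ produce all functions on $K^-$ but only one function on $Q$. More functions on $Q$ arise by differentiating from the right along $X\in\mathfrak n^-$: at the point $ug$ this is the derivative along $\operatorname{Ad}(g)X$ inserted between $u$ and $g$, and the components of $\operatorname{Ad}(g)X$ appear as factors. For $SL_2$ and $g=\exp(be)\operatorname{diag}(a,a^{-1})$ we have $\operatorname{Ad}(g)f=a^{-2}(f+bh-b^2e)$. The coefficient of $f$ determines $a\in1+p\mathbb Z_p$ (Step 4 below), and the coefficient of $h$ then determines $b$ (Step 5).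

\begin{proof}
For a continuous functional $\xi$ on $\hat M_\lambda$ and $w\in\hat M_\lambda$ put $c_{\xi,w}(k)=\xi(kw)$, a continuous function on $K$. Then $\xi(xw)=\langle x,c_{\xi,w}\rangle$ for $x\in\Lambda$, by the uniqueness in Lemma~\ref{lem:ext}. Let $\mathcal H\subset C(K)$ be the closed span of all $c_{\xi,w}$. It is stable under right translation, since $c_{\xi,w}(kk')=c_{\xi,k'w}(k)$, and an $x$ that annihilates $\hat M_\lambda$ satisfies $\langle x,\mathcal H\rangle=0$. We show $\mathcal H=C(K)$.

\emph{Step 0: coordinates.} Let $K^\pm=\exp(pL\cap\mathfrak n^\pm)$, $K^0=\exp(pL\cap\mathfrak l)$, $Q=\exp(pL\cap\mathfrak q)$. Each lattice $\mathcal M$ here satisfies $[\mathcal M,\mathcal M]\subset p^{m+1}\mathcal M$, so (F2) applies. A function on one of these groups is \emph{locally analytic} if near each point it is a convergent power series in the coordinates given by $\log$; $C^{\mathrm{la}}$ denotes these functions. Coordinates of the second kind for the basis of $pL$ ordered as $\mathfrak n^-,\mathfrak n^+,\mathfrak l$ show that the multiplication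 maps $K^-\times Q\to K$ and $K^+\times K^0\to Q$ are bijective. The first is analytic, and near $(u,g)$ it has the form $(u\exp Y,\exp(Y')g)\mapsto u\exp(Y)\exp(Y')g$, with differential the isomorphism $\mathfrak n^-\oplus\mathfrak q\to\mathfrak g$. So its inverse is locally analytic, and $(\psi\otimes\varphi)(ug)=\psi(u)\varphi(g)$ lies in $C^{\mathrm{la}}(K)$ when $\psi\in C^{\mathrm{la}}(K^-)$ and $\varphi\in C^{\mathrm{la}}(Q)$. The projection $Y\mapsto Y_{\mathfrak l}$ from $\mathfrak q$ to $\mathfrak l$ is a Lie homomorphism, so by (F6) $\exp Y\mapsto\exp Y_{\mathfrak l}$ is a group homomorphism $Q\to K^0$; it is the map $u^+l\mapsto l$ ($u^+\in K^+$, $l\in K^0$). Functions on $K^0$ are regarded as functions on $Q$ through it.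

\emph{Step 1: $\mathcal H\cap C^{\mathrm{la}}(K)$ is stable under right derivatives.} Let $\phi\in\mathcal H\cap C^{\mathrm{la}}(K)$, $X\in\mathfrak g$, and $(R_X\phi)(k)=\frac d{dt}\phi(k\exp tX)|_{t=0}$. The function $(k,t)\mapsto\phi(k\exp tX)$ is locally analytic near $K\times\{0\}$. Covering $K$ by finitely many discs, we find $j_1$ and $C$ such that $\phi(k\exp tX)=\sum_{i\ge0}\phi_i(k)t^i$ for $k\in K$, $t\in p^{j_1}\mathbb Z_p$, with $\phi_i\in C^{\mathrm{la}}(K)$ and $|\phi_i(k)|\le Cp^{j_1i}$. For $j>j_1$,
\[
\bigl|p^{-j}\bigl(\phi(k\exp p^jX)-\phi(k)\bigr)-\phi_1(k)\bigr|\le\max_{i\ge2}Cp^{j_1i-j(i-1)}=Cp^{2j_1-j},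
\]
uniformly in $k$. So $R_X\phi=\phi_1$ is a uniform limit of elements of $\mathcal H$.

\emph{Step 2: the starting function.} For $g=\exp Y\in Q$ we have $gv=\varphi_0(g)v$ with $\varphi_0(\exp Y)=\exp(\lambda(Y))\in1+p\mathbb Z_p$; this function is analytic and nowhere zero. For $u=\prod_{\beta\in\Psi}\exp(t_\beta\,pF_\beta)\in K^-$ (in the fixed order, $t_\beta\in\mathbb Z_p$) we have $uv=\sum_I\prod_\beta\frac{(pt_\beta)^{I_\beta}}{I_\beta!}F^Iv$. Taking for $\xi$ the coordinate at $F^Iv$, we see that $c_{\xi,v}(ug)$ is a nonzero constant times $t^I\varphi_0(g)$. By (F4) the polynomials in $t$ are dense in $C(K^-)$, so $\varphi_0\in\Omega^{\mathrm{la}}$, where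
\[
\Omega=\{\varphi\in C(Q):\psi\otimes\varphi\in\mathcal H\text{ for all }\psi\in C(K^-)\},\qquad\Omega^{\mathrm{la}}=\Omega\cap C^{\mathrm{la}}(Q).
\]
The space $\Omega$ is closed in $C(Q)$, and to prove $\varphi\in\Omega$ it suffices to test $\psi=1_V$ with $V\subset K^-$ open and closed, as these span a dense subspace.

\emph{Step 3: the derivative of $\psi\otimes\varphi$.} Let $X\in\mathfrak n^-$ and write $\operatorname{Ad}(g)X=A_X(g)+B_X(g)$ with $A_X(g)\in\mathfrak n^-$, $B_X(g)\in\mathfrak q$, for $g\in Q$. We have $ug\exp(tX)=u\exp(t\operatorname{Ad}(g)X)g$, and the differential at $1$ of $k\mapsto(\psi\otimes\varphi)(ukg)$ is linear on $\mathfrak g$. Hence for locally analytic $\psi,\varphi$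
\begin{equation}\label{eq:RX}
R_X(\psi\otimes\varphi)(ug)=(R_{A_X(g)}\psi)(u)\,\varphi(g)+\psi(u)\,(\nabla_X\varphi)(g),
\end{equation}
where $(\nabla_X\varphi)(g)=\frac d{dt}\varphi(\exp(tB_X(g))g)|_{t=0}$. As $B_X$ is analytic, $\nabla_X$ is a derivation of $C^{\mathrm{la}}(Q)$. Let $\varphi\in\Omega^{\mathrm{la}}$. For $\psi=1_V$ the first term of \eqref{eq:RX} vanishes, and Step 1 gives $1_V\otimes\nabla_X\varphi\in\mathcal H$. So $\nabla_X\Omega^{\mathrm{la}}\subset\Omega^{\mathrm{la}}$. Consequently, for any $\psi\in C^{\mathrm{la}}(K^-)$ the left side and the second term of \eqref{eq:RX} lie in $\mathcal H$, and so does the first term.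

\emph{Step 4: $C^{\mathrm{la}}(K^0)\,\Omega^{\mathrm{la}}\subset\Omega^{\mathrm{la}}$.} Let $\eta$ be a linear form on $\mathfrak g_{-1}$, extended by $0$ to $\mathfrak n^-$. It kills $[\mathfrak n^-,\mathfrak n^-]\subset\bigoplus_{i\ge2}\mathfrak g_{-i}$, so $s_\eta(\exp Y)=\eta(Y)$ is a homomorphism $K^-\to\mathbb Q_p$ by BCH. For $\psi=1_Vs_\eta$ and $Y\in\mathfrak n^-$ we get $R_Y\psi=\eta(Y)1_V$, so the first term of \eqref{eq:RX} is $1_V(u)\,\eta(A_X(g))\varphi(g)$. Thus $\eta(A_X(\cdot))\,\Omega^{\mathrm{la}}\subset\Omega^{\mathrm{la}}$. For $X\in\mathfrak g_{-1}$ we have $\operatorname{Ad}(l)X\in\mathfrak g_{-1}$, and $\operatorname{Ad}(u^+)-1$ raises the degree, so $A_X(u^+l)=\operatorname{Ad}(l)X$. Hence $\Omega^{\mathrm{la}}$ is stable under multiplication by the unital algebra generated by the matrix coefficients of $K^0$ on $\mathfrak g_{-1}$.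

These separate the points of $K^0$, that is, $K^0$ acts faithfully on $\mathfrak g_{-1}$. Indeed, let $l=\exp Y$ act trivially on $\mathfrak g_{-1}$. By invariance of the Killing form it acts trivially on $\mathfrak g_1$, hence on the subalgebra $\mathfrak g'$ generated by $\mathfrak g_1$ and $\mathfrak g_{-1}$. The normalizer of $\mathfrak g'$ is a subalgebra containing $\mathfrak l$ and $\mathfrak g_{\pm1}$, hence all $e_i,f_i$, so $\mathfrak g'$ is an ideal of $\mathfrak g$. It contains $e_i$ for $i\notin J$; \emph{since $J$ contains no $\Delta_a$}, it meets every simple ideal, so $\mathfrak g'=\mathfrak g$. Then $\exp(\operatorname{ad}Y)=1$, so $\operatorname{ad}Y=0$ by (F1), and $Y=0$. By (F4) the algebra is dense in $C(K^0)$; as $\Omega$ is closed, $C(K^0)\Omega^{\mathrm{la}}\subset\Omega$, and the claim follows.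

\emph{Step 5: the $\mathfrak l$-components of $\operatorname{Ad}(g)X$.} Let $y_1,\dots,y_{d'}$ be a basis of $\mathfrak l$ and $y_i^*$ the dual forms, extended by $0$ on $\mathfrak n^\pm$. Put $b_{i,X}(g)=y_i^*(\operatorname{Ad}(g)X)$ for $X\in\mathfrak n^-$. We claim $b_{i,X}\Omega^{\mathrm{la}}\subset\Omega^{\mathrm{la}}$. For $f\in C^{\mathrm{la}}(K^0)$ and $\varphi\in\Omega^{\mathrm{la}}$, Steps 3 and 4 give $(\nabla_Xf)\varphi=\nabla_X(f\varphi)-f\nabla_X\varphi\in\Omega^{\mathrm{la}}$. Since $Q\to K^0$ is a homomorphism that sends $\exp(tB_X(g))$ to $\exp(tB_X(g)_{\mathfrak l})$,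
\[
(\nabla_Xf)(u^+l)=\sum_ib_{i,X}(u^+l)\,(\partial_if)(l),\qquad(\partial_if)(l)=\tfrac d{dt}f(\exp(ty_i)l)|_{t=0}.
\]
Given $l_0\in K^0$, take $f_j(l)=y_j^*(\log(ll_0^{-1}))$. The matrix $(\partial_if_j)$ is the identity at $l_0$, hence invertible on an open and closed neighborhood $V_0$, with locally analytic inverse $(\epsilon_{ji})$. Then $1_{V_0}b_{i,X}\varphi=\sum_j1_{V_0}\epsilon_{ji}\cdot(\nabla_Xf_j)\varphi\in\Omega^{\mathrm{la}}$ by Step 4. Partition $K^0$ into finitely many open and closed sets, each inside some $V_0$, and sum.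

\emph{Step 6: separation of points of $Q$.} Let $\mathcal A$ be the algebra generated by $C^{\mathrm{la}}(K^0)$ and the $b_{i,X}$; then $\mathcal A\varphi_0\subset\Omega$. Points of $Q$ with different images in $K^0$ are separated by $C^{\mathrm{la}}(K^0)$. Suppose that $u^+l$ and $\tilde u^+l$ are not separated, and write $u^+=\exp\sum_{i\ge1}Y_i$, $\tilde u^+=\exp\sum_{i\ge1}\tilde Y_i$ with $Y_i,\tilde Y_i\in\mathfrak g_i$. As $\operatorname{Ad}(l)\mathfrak g_{-i}=\mathfrak g_{-i}$, the $\mathfrak l$-components of $\operatorname{Ad}(u^+)X$ and $\operatorname{Ad}(\tilde u^+)X$ agree for all $X\in\mathfrak g_{-i}$, $i\ge1$. The first is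
\[
[Y_i,X]+\sum_{j\ge2}\frac1{j!}\sum_{i_1+\dots+i_j=i}\operatorname{ad}Y_{i_1}\cdots\operatorname{ad}Y_{i_j}(X),
\]
and the sum involves only $Y_{i'}$ with $i'<i$. If $Y_{i'}=\tilde Y_{i'}$ for $i'<i$, we get $[Y_i-\tilde Y_i,X]=0$, and since $[X,H_J]=iX$,
\[
0=\langle[Y_i-\tilde Y_i,X],H_J\rangle=\langle Y_i-\tilde Y_i,[X,H_J]\rangle=i\,\langle Y_i-\tilde Y_i,X\rangle\qquad(X\in\mathfrak g_{-i}).
\]
So $Y_i=\tilde Y_i$, and by induction $u^+=\tilde u^+$.

By (F4), $\mathcal A$ is dense in $C(Q)$, so $\Omega\supset C(Q)\varphi_0=C(Q)$. Hence $\mathcal H$ contains the span of all $\psi\otimes\varphi$, which is dense in $C(K)$ by (F4). The last assertion of the proposition follows by taking $\lambda=0$.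
\end{proof}

From now on we regard $\Lambda$ as a subring of $\hat U_{\mathbb Q}$.

\section{Nonzero elements of $\Lambda$ have small defect}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $0\neq x\in\Lambda$. There is a constant $C_x$ such that for all $\lambda\in\mathbf P^+_J$
\[
\delta_{W_\lambda}(x)\le\frac{C_x}{1+\min_{i\notin J}\lambda_i}.
\]
\end{proposition}

\begin{proof}
Scale so that $x\in\mathbb Z_p[[K]]\subset\hat U$.

\emph{Step 1: the family of conjugates, and a degree bound uniform in $\lambda$.} The conjugate and the scaling factor that we choose will depend on $\lambda$ in an uncontrolled way. To bound the degree nevertheless, we treat both the conjugating element and $\lambda$ as analytic variables and use that Tate algebras are Noetherian. Let $y_1,\dots,y_d$ be the Chevalley basis and $X_\xi=p\sum_i\xi_iy_i$. The term $(\operatorname{ad}X_\xi)^j(x)/j!$ is a homogeneous polynomial of degree $j$ in $\xi$ with coefficients in $(p^j/j!)\hat U$. Expand these coefficients in the PBW basis $F^IY^{I'}$, where the $Y$'s are the elements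 $p^my_i$ that lie in $\mathfrak q$. Modulo each power of $p$ only finitely many terms remain, so $\theta_{X_\xi}(x)=\sum c_{I,I'}(\xi)F^IY^{I'}$ with $c_{I,I'}\in\mathbb Z_p\langle\xi\rangle$ and $|c_{I,I'}|\to0$. Each $Y$ acts on $v\in\hat M_\lambda$ by the scalar $p^m\lambda_i$ if $Y=p^mh_i$ with $i\notin J$, and by $0$ otherwise. Hence there are $a_I$ in the unit ball of the Tate algebra $\mathcal T=\mathbb Q_p\langle\xi_1,\dots,\xi_d,\lambda_i\,(i\notin J)\rangle$, with $|a_I|\to0$, such that
\[
\theta_{X_\xi}(x)v=\sum_Ia_I(\xi,\lambda)F^Iv\qquad(\lambda\in\mathbf P^+_J,\ \xi\in O_E^d,\ E/\mathbb Q_p\text{ finite unramified}).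
\]
By (F5) the ideal $\mathfrak a$ generated by all $a_I$ is closed and generated by finitely many $a_{I_1},\dots,a_{I_k}$. The open mapping theorem for $\mathcal T^k\to\mathfrak a$ gives $C$ such that $a_I=\sum_ib_{I,i}a_{I_i}$ with $|b_{I,i}|\le C|a_I|$. Choose $d_x$ with $C|a_I|\le p^{-1}$ whenever $|I|=\sum_\beta I_\beta>d_x$. Evaluating, we obtain for all $\lambda$ and $\xi$ as above
\begin{equation}\label{eq:deg}
|a_I(\xi,\lambda)|\le p^{-1}\max_{I'}|a_{I'}(\xi,\lambda)|\qquad(|I|>d_x).
\end{equation}

Now fix $\lambda\in\mathbf P^+_J$ and let $c=\max_I|a_I(\cdot,\lambda)|$, with Gauss norms in $\xi$. Then $|\theta_X(x)v|\le c$ for all $X\in p\mathfrak g_\circ\otimes O_E$ and all $E$.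

\emph{Step 2: commutators.} Let $\xi\in O_E^d$, $x'=\theta_{X_\xi}(x)$, $j\ge0$ and $X_1,\dots,X_j\in p\mathfrak g_\circ$. We claim
\begin{equation}\label{eq:cauchy}
|\operatorname{ad}X_1\cdots\operatorname{ad}X_j(x')\,v|\le c .
\end{equation}
Expanding the exponentials, $\theta_{t_1X_1}\cdots\theta_{t_jX_j}(x')v=\sum_{a\in\mathbb N^j}t^aw_a$ with $w_a\in\hat M_{\lambda,E}$, $w_a\to0$, and $w_{(1,\dots,1)}$ is the vector in \eqref{eq:cauchy}. For $t\in O_{E'}^j$ with $E'/E$ finite unramified, \eqref{eq:theta} shows that the sum equals $\theta_{X'}(x)v$ with $X'\in p\mathfrak g_\circ\otimes O_{E'}$, so it has norm at most $c$. Its coordinate at $F^Iv$ is an element of $E\langle t\rangle$ bounded by $c$ at all such points, hence of Gauss norm at most $c$ by Lemma~\ref{lem:max}. This bounds all $|w_a|$ by $c$.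

\emph{Step 3: $c>0$, and the choice of $x'$.} If $c=0$, then \eqref{eq:cauchy} with $\xi=0$ and \eqref{eq:comm} give $xX_1\cdots X_jv=0$ for all $X_i\in p\mathfrak g_\circ$. These vectors $X_1\cdots X_jv$ span a dense subspace of $\hat M_\lambda$, so $x\hat M_\lambda=0$, contradicting Proposition~\ref{prop:faith}. So $c=p^{-b}$ with $b\in\mathbb N$. By Lemma~\ref{lem:max}, applied to an $a_I(\cdot,\lambda)$ of norm $c$, there are $E$ and $\xi\in O_E^d$ with $\max_I|a_I(\xi,\lambda)|=c$. Put $x'=\theta_{X_\xi}(x)$ and $x''=p^{-b}x'\in\hat U_E$. Then $|x''v|=1$, and since $F_\beta=p^{m-1}(pf_\beta)$ with $m\ge2$, \eqref{eq:cauchy} gives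
\[
|\operatorname{ad}F_{\beta_1}\cdots\operatorname{ad}F_{\beta_j}(x'')\,v|\le p^{-j(m-1)}\le p^{-1}\qquad(j\ge1).
\]

\emph{Step 4: reduction modulo $p$.} Let $\mathbb F$ be the residue field of $E$ and $M^\circ=\hat M^\circ_{\lambda,O_E}$. In \eqref{eq:comm} for $x''F^I$, applied to $v$, the terms with $S\neq\emptyset$ lie in $pM^\circ$, so $x''F^Iv\equiv F^Ix''v$ modulo $pM^\circ$, and $x''$ preserves $M^\circ$. Since $[L,L]\subset p^mL$, the $F_\beta$ commute modulo $p$, so $M^\circ/pM^\circ=\mathbb F[F_\beta:\beta\in\Psi]$ with the $F_\beta$ acting by multiplication. Thus $x''$ acts on $\mathbb F[F]$ as multiplication by the class $P$ of $x''v=\sum_Ip^{-b}a_I(\xi,\lambda)F^Iv$. We have $P\neq0$, and $\deg P\le d_x$ by \eqref{eq:deg}.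

The lattice $W^\circ=U(L_{O_E})v\subset W_{\lambda,E}$ is the image of $M^\circ$ under a $\hat U_E$-linear map, so $x''$ preserves it, $W^\circ/pW^\circ=\mathbb F[F]/\mathfrak J$ for an ideal $\mathfrak J$, and $x''$ acts on this quotient as multiplication by $P$. With $N_\beta=\lambda(h_\beta)+1$ we have $F_\beta^{N_\beta}v=0$ in $W_\lambda$, so $F_\beta^{N_\beta}\in\mathfrak J$.

\emph{Step 5: counting.} The elements $x$ and $x''$ have the same rank on $W_{\lambda,E}$. By \eqref{eq:red} and Lemma~\ref{lem:count},
\[
\dim\operatorname{coker}(x|W_\lambda)\le\dim\mathbb F[F]/(\mathfrak J+(P))\le\dim\mathbb F[F]/(F_\beta^{N_\beta}\,(\beta\in\Psi),P)\le d_x\frac{\prod_{\beta\in\Psi}N_\beta}{\min_{\beta\in\Psi}N_\beta}.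
\]
For $\beta\in\Psi$ the coroot $h_\beta$ involves some $h_i$ with $i\notin J$, so $N_\beta\ge1+\min_{i\notin J}\lambda_i$. All factors in \eqref{eq:weyl} are at least $1$, and the factor of $\beta\in\Psi$ is at least $N_\beta/\rho(h_\beta)$, so $\prod_\Psi N_\beta\le\dim W_\lambda\cdot\prod_\Psi\rho(h_\beta)$. The proposition holds with $C_x=d_x\prod_{\beta\in\Psi}\rho(h_\beta)$.
\end{proof}

The last inequality explains why $J$ is needed. For weights vanishing on $J$, induction from the Borel subalgebra would bring in variables $F_\beta$ with $N_\beta=1$, and the bound of Lemma~\ref{lem:count} would not decay.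

The analogue for the regular representations of the finite quotients is easier, because (F3) supplies the polynomial ring.

\begin{lemma}\label{lem:finite}
For $0\neq y\in\Lambda$, acting by left multiplication, $\delta_{\mathbb Q_p[K/K_j]}(y)\to0$ as $j\to\infty$.
\end{lemma}

\begin{proof}
Scale so that $y\in\mathbb Z_p[[K]]$ has nonzero image $\bar y$ in $R=\mathbb F_p[[K]]$. By \eqref{eq:red} the cokernel has dimension at most $\dim R/\mathfrak b$, where $\mathfrak b=\bar yR+\mathfrak c_j$ and $\mathfrak c_j=\ker(R\to\mathbb F_p[K/K_j])$. Let $\mathfrak m$ be the augmentation ideal of $R$. As $K/K_j$ is a finite $p$-group, its augmentation ideal over $\mathbb F_p$ is nilpotent, so $\mathfrak c_j$ contains a power of $\mathfrak m$; in particular $\bigcap_i\mathfrak m^i\subset\bigcap_j\mathfrak c_j=0$. The filtration $(\mathfrak m^i+\mathfrak b)/\mathfrak b$ of $R/\mathfrak b$ is finite, with quotients $\mathfrak m^i/(\mathfrak m^{i+1}+\mathfrak b\cap\mathfrak m^i)$. Hence $\dim R/\mathfrak b=\dim\operatorname{gr}R/\operatorname{gr}\mathfrak b$, where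 $\operatorname{gr}\mathfrak b$ is the ideal of $\operatorname{gr}R=\mathbb F_p[\zeta_1,\dots,\zeta_d]$ spanned by the leading forms of elements of $\mathfrak b$, and $\zeta_i$ is the class of $g_i-1$, with $g_i=\exp X_i$ for a basis $(X_i)$ of $pL$. This ideal contains the leading form $P\neq0$ of $\bar y$, and it contains $\zeta_i^{p^j}$ because $(g_i-1)^{p^j}=g_i^{p^j}-1\in\mathfrak c_j$. By Lemma~\ref{lem:count}, $\dim R/\mathfrak b\le\deg P\cdot p^{j(d-1)}$. Dividing by $|K/K_j|=p^{jd}$ gives a defect of at most $\deg P\cdot p^{-j}$.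
\end{proof}

\section{A simple Artinian ring of fractions}\label{sec:simple}

The matrix $A$ has entries in $\tilde\Lambda$, not in $\Lambda$. Inverting the nonzero elements of $\Lambda$ produces an Artinian ring. If this ring had several simple factors, the modules $W_\lambda$ and the finite quotients of $\mathcal K$ could distribute their dimension differently among them, and the two families of ranks could have different limits. The center causes such a splitting, as in Example~\ref{ex:sl2}(c). We show that after cutting by $e_\chi$ there is no other; the point is that no element of $\mathcal K$ outside $ZK$ acts on $D$ by an inner automorphism.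

\subsection{Inner automorphisms of $D$}
For $g\in\mathcal K$ the automorphism $a\mapsto{}^ga=gag^{-1}$ of $\Lambda$ extends uniquely to $D$.

\begin{lemma}\label{lem:inner}
If $g\in\mathcal K$ and $a\mapsto{}^ga$ is an inner automorphism of $D$, then $g\in ZK$.
\end{lemma}

We construct a multiplicative norm on $D$ for which every inner automorphism is congruent to the identity to relative order $p^{-m'}$, and conclude that $\operatorname{Ad}(g)\equiv1$ modulo $p^{m'}$. The norm comes from the lattice $p^{m'}\mathfrak g_\circ$. To force $g\in ZK$ we need the congruence modulo $p^{m+1}$, hence $m'>m$; for the exponentials of $p^{m+1}\mathfrak g_\circ$ to converge we want $m'<m+1-\frac1{p-1}$. For $p\ge5$ the value $m'=m+\frac12$ satisfies both.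

\begin{proof}
\emph{The norm on $\Lambda$.} Let $E_0=\mathbb Q_p(\sqrt p)$, $O_0=\mathbb Z_p[\sqrt p]$, $\varpi=p^m\sqrt p$, so $|\varpi|=p^{-m'}$, and $L'=\varpi\,\mathfrak g_\circ\otimes O_0$. Let $\|\cdot\|$ be the norm on $U(\mathfrak g)\otimes E_0$ with unit ball $U(L')$: in the PBW basis for the Chevalley basis, $\|\sum c_Iy^I\|=\max|c_I|p^{m'|I|}\in p^{\mathbb Z/2}\cup\{0\}$. Since $[L',L']\subset\varpi L'$, the ring $U(L')/\sqrt p$ is a commutative polynomial ring, hence a domain, so $\|\cdot\|$ is multiplicative; and $[U(L'),U(L')]\subset\varpi U(L')$ by the Leibniz rule, so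
\begin{equation}\label{eq:almostcomm}
\|ab-ba\|\le p^{-m'}\|a\|\,\|b\| .
\end{equation}
Both properties pass to the completion $\hat U'$. As $L'\subset L\otimes O_0$, there is a continuous ring homomorphism $\hat U'\to\hat U_{\mathbb Q}\otimes E_0$, injective because it preserves PBW coefficients. For $Y\in\mathfrak g_\circ$ and an integer $j\ge m+1$, the bound $|1/i!|\le p^{(i-1)/(p-1)}$ gives
\begin{equation}\label{eq:terms}
\|(p^jY)^i/i!\|\le p^{-i(j-m')+(i-1)/4}\qquad(i\ge1).
\end{equation}
As $j-m'\ge\frac12$, the series $\exp(p^jY)$ converges in $\hat U'$ and $\|\exp(p^jY)-1\|\le p^{-(j-m')}$. So $K\to\hat U_{\mathbb Q}\otimes E_0$ factors through a map to the unit ball of $\hat U'$, which is a homomorphism by injectivity and is continuous by the last bound. By Lemma~\ref{lem:ext}, the embedding $\Lambda\to\hat U_{\mathbb Q}\otimes E_0$ of Proposition~\ref{prop:faith} factors through $\hat U'$. Thus $\|\cdot\|$ is a multiplicative norm on $\Lambda$ that satisfies \eqref{eq:almostcomm}.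

\emph{Extension to $D$.} Put $\|ab^{-1}\|=\|a\|/\|b\|$ for $a,b\in\Lambda$, $b\neq0$. If $ab^{-1}=a'b'^{-1}$, choose nonzero $c,c'\in\Lambda$ with $bc=b'c'$; then $ac=a'c'$ and $\|a\|/\|b\|=\|ac\|/\|bc\|=\|a'\|/\|b'\|$. Given $ab^{-1}$ and $a'b'^{-1}$, write $b^{-1}a'=a''b''^{-1}$, that is $a'b''=ba''$; then $ab^{-1}a'b'^{-1}=aa''(b'b'')^{-1}$ has norm $\|a\|\|a''\|/(\|b'\|\|b''\|)=\|a\|\|a'\|/(\|b\|\|b'\|)$. So the norm is well defined and multiplicative, and it is ultrametric since two elements have a common right denominator. For $a\in\Lambda$ and $q=bc^{-1}\in D^\times$ the identity $[bc^{-1},a]=-bc^{-1}[c,a]c^{-1}+[b,a]c^{-1}$ and \eqref{eq:almostcomm} give $\|qa-aq\|\le p^{-m'}\|q\|\|a\|$, that is,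
\begin{equation}\label{eq:innerclose}
\|qaq^{-1}-a\|\le p^{-m'}\|a\| .
\end{equation}

\emph{The congruence.} Suppose ${}^ga=qaq^{-1}$ for all $a$. Let $Y\in\mathfrak g_\circ$, $Y'=\operatorname{Ad}(g)Y\in\mathfrak g_\circ$, $j\ge2m'+1$, and $a=\exp(p^jY)-1$, so ${}^ga=\exp(p^jY')-1$. By \eqref{eq:terms}, $\|a\|\le p^{-j+m'}$, and $a-p^jY$ and ${}^ga-p^jY'$ have norm at most $p^{-2(j-m')+1}\le p^{-j}$. By \eqref{eq:innerclose}, $\|{}^ga-a\|\le p^{-j}$. Hence $\|p^j(Y'-Y)\|\le p^{-j}$, so the coordinates of $Y'-Y$ in the Chevalley basis have absolute value at most $p^{-m'}$. They lie in $\mathbb Q_p$, so they lie in $p^{m+1}\mathbb Z_p$: $(\operatorname{Ad}(g)-1)\mathfrak g_\circ\subset p^{m+1}\mathfrak g_\circ$.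

\emph{Conclusion.} The operator $\mathcal D=\log\operatorname{Ad}(g)$ converges and maps $\mathfrak g_\circ$ into $p^{m+1}\mathfrak g_\circ$. The maps $\exp(t\mathcal D)$ equal $\operatorname{Ad}(g)^t$ for $t\in\mathbb Z$, so they are automorphisms of $\mathfrak g$ for $t\in\mathbb Z$ and by continuity for $t\in\mathbb Z_p$. Differentiating at $t=0$ shows that $\mathcal D$ is a derivation, hence $\mathcal D=\operatorname{ad}Y_0$ with $Y_0\in\mathfrak g$, as $\mathfrak g$ is semisimple. The element $Y_1=p^{-m-1}Y_0$ satisfies $[Y_1,\mathfrak g_\circ]\subset\mathfrak g_\circ$. Write $Y_1=H+\sum_\beta(c_\beta e_\beta+c'_\beta f_\beta)$ with $H=\sum_it_ih_i$. The coefficients of $[h_i,Y_1]$ are $\beta(h_i)c_\beta$ and $-\beta(h_i)c'_\beta$; for each $\beta$ some $\beta(h_i)$ lies in $\{\pm1,\pm2,\pm3\}\subset\mathbb Z_p^\times$, as $p\ge5$. So $c_\beta,c'_\beta\in\mathbb Z_p$, and therefore $[H,\mathfrak g_\circ]\subset\mathfrak g_\circ$. From $[H,e_j]=\alpha_j(H)e_j$ we get $\sum_it_i\alpha_j(h_i)\in\mathbb Z_p$ for all $j$, and $t_i\in\mathbb Z_p$ because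 the Cartan matrix is invertible over $\mathbb Z_p$. Thus $Y_0\in pL$, $\exp Y_0\in K$, $\operatorname{Ad}(\exp Y_0)=\exp\mathcal D=\operatorname{Ad}(g)$, and $g\exp(-Y_0)\in\ker\operatorname{Ad}=Z$.
\end{proof}

\subsection{The ring $B$}
The idempotent $e_\chi\in\mathbb Q_p[Z]$ is central in $\tilde\Lambda$. Put $\Lambda_\chi=e_\chi\tilde\Lambda$, a ring with identity $e_\chi$; a $\tilde\Lambda$-module on which $Z$ acts by $\chi$ is the same as a $\Lambda_\chi$-module. Let $\Sigma=\mathcal K/ZK$ with representatives $g_\sigma\in\mathcal K$, $g_1=1$. Since $ZK\cong Z\times K$, we have $\tilde\Lambda=\bigoplus_\sigma\Lambda[Z]g_\sigma$ and $e_\chi\Lambda[Z]=e_\chi\Lambda\cong\Lambda$. Identifying $\Lambda$ with $e_\chi\Lambda$ and $g_\sigma$ with $e_\chi g_\sigma$, we get $\Lambda_\chi=\bigoplus_\sigma\Lambda g_\sigma$ with multiplication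
\begin{equation}\label{eq:crossed}
(q\,g_\sigma)(q'g_{\sigma'})=q\;{}^{g_\sigma}q'\;c(\sigma,\sigma')\,g_{\sigma\sigma'},
\end{equation}
where $c(\sigma,\sigma')=\chi(z)k\in\Lambda^\times$ if $g_\sigma g_{\sigma'}=zk\,g_{\sigma\sigma'}$ in $\mathcal K$, $z\in Z$, $k\in K$. Define $B=\bigoplus_\sigma Dg_\sigma$ with multiplication \eqref{eq:crossed} for $q,q'\in D$. Expanding a triple product in both ways, associativity reduces to
\[
{}^{g_\sigma}\bigl({}^{g_{\sigma'}}q\bigr)=c(\sigma,\sigma')\;{}^{g_{\sigma\sigma'}}q\;c(\sigma,\sigma')^{-1},\qquad{}^{g_\sigma}c(\sigma',\sigma'')\,c(\sigma,\sigma'\sigma'')=c(\sigma,\sigma')\,c(\sigma\sigma',\sigma'').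
\]
The second identity holds because $\Lambda_\chi$ is associative; the first compares two automorphisms of $D$ that agree on $\Lambda$. So $B$ is a ring containing $\Lambda_\chi$ and $D$, the $g_\sigma$ are units, and $B=\bigoplus_\sigma g_\sigma D$ because $g_\sigma q={}^{g_\sigma}q\,g_\sigma$. Clearing denominators in the left, respectively right, coefficients, every matrix over $B$ can be written as $y^{-1}\mathsf U$ and as $\mathsf Vy'^{-1}$ with $\mathsf U,\mathsf V$ over $\Lambda_\chi$ and nonzero $y,y'\in\Lambda$.

\begin{lemma}\label{lem:simple}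
The ring $B$ is simple Artinian.
\end{lemma}

\begin{proof}
One-sided ideals are subspaces of a finite-dimensional $D$-space, so $B$ is Artinian. In a nonzero two-sided ideal choose $0\neq w=\sum_\sigma q_\sigma g_\sigma$ with the fewest nonzero coefficients. By \eqref{eq:crossed}, right multiplication by the unit $g_{\sigma_0^{-1}}$ permutes the indices and multiplies the coefficients by units of $D$; so we may assume $q_1\neq0$, and after left multiplication by $q_1^{-1}$ that $q_1=1$. For $a\in D$ the element $aw-wa=\sum_\sigma(aq_\sigma-q_\sigma\,{}^{g_\sigma}a)g_\sigma$ lies in the ideal and has coefficient $0$ at $\sigma=1$ and wherever $q_\sigma=0$, so it vanishes. If $q_\sigma\neq0$, then ${}^{g_\sigma}a=q_\sigma^{-1}aq_\sigma$ for all $a$, and $\sigma=1$ by Lemma~\ref{lem:inner}. Hence $w=1$.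
\end{proof}

Over a simple Artinian ring every finitely generated right module is a direct sum of copies of one simple module, so it is determined by its length, and every injection and surjection splits. Let $\ell$ be the length of $B$ as a right module. For our $r\times s$ matrix $A$ define
\[
\varrho(A)=\frac1\ell\,\operatorname{length}\bigl(\text{image of }e_\chi A\colon B^s\to B^r\bigr).
\]

\begin{lemma}\label{lem:compare}
There are nonzero $y_1,y_2,y_3\in\Lambda$, depending only on $A$ and $\chi$, such that for every $\tilde\Lambda$-module $V\neq0$ of finite dimension over $\mathbb Q_p$ on which $Z$ acts by $\chi$,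
\[
\varrho(A)\bigl(1-\delta_V(y_1)\bigr)\le\operatorname{rk}_V(A)\le\varrho(A)+r\,\delta_V(y_2)+s\,\delta_V(y_3).
\]
\end{lemma}

\begin{proof}
Let $a=\ell\varrho(A)\in\mathbb N$ and let $A'$ be the block diagonal matrix with $\ell$ blocks $e_\chi A$. Its image has length $\ell a$, so it is isomorphic to $B^a$. Hence $A'=\mathsf U\mathsf V$ with $\mathsf V\colon B^{\ell s}\to B^a$ surjective and $\mathsf U\colon B^a\to B^{\ell r}$ injective; both split, so $\mathsf U'\mathsf U=1_a=\mathsf V\mathsf V'$ and $\mathsf U'A'\mathsf V'=1_a$ for suitable matrices $\mathsf U',\mathsf V'$ over $B$. Write $\mathsf U'=y^{-1}\mathsf U_1$, $\mathsf V'=\mathsf V_1y'^{-1}$, $\mathsf U=y_2^{-1}\mathsf U_2$, $\mathsf V=\mathsf V_2y_3^{-1}$ with $\mathsf U_i,\mathsf V_i$ over $\Lambda_\chi$, and put $y_1=yy'\neq0$. Then over $\Lambda_\chi$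
\[
\mathsf U_1A'\mathsf V_1=y_11_a,\qquad y_2A'y_3=\mathsf U_2\mathsf V_2 .
\]
Evaluate on $V$, where $A'$ has rank $\ell\operatorname{rk}_V(A)\dim V$. The first identity shows that this rank is at least $a(1-\delta_V(y_1))\dim V$. In the second, the right side factors through $V^a$, while composing with $y_2$ on $V^{\ell r}$ and with $y_3$ on $V^{\ell s}$ lowers a rank by at most $\ell r\dim\ker(y_2|V)$ and $\ell s\dim\operatorname{coker}(y_3|V)$. So the rank of $A'$ is at most $(a+\ell r\delta_V(y_2)+\ell s\delta_V(y_3))\dim V$. Divide by $\ell\dim V$.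
\end{proof}

\section{Identification of the limit and end of the proofs}\label{sec:proofs}

We use the following case of the sofic L\"uck approximation over $\mathbb C$, proved by Jaikin-Zapirain \cite{JZ}: \emph{if $\Gamma$ is finitely generated and $\Gamma_1\supset\Gamma_2\supset\cdots$ are normal subgroups of finite index with $\bigcap_j\Gamma_j=1$, then $\operatorname{rk}_{\Gamma/\Gamma_j}(A)\to\operatorname{rk}_\Gamma(A)$ for every matrix $A$ over $\mathbb C[\Gamma]$.} The general statement is that $\operatorname{rk}_{\mathcal F/\mathcal N_j}\to\operatorname{rk}_{\mathcal F/\mathcal N}$ on matrices over $\mathbb C[\mathcal F]$ when $\mathcal F$ is free of finite rank, $\mathcal N_j\to\mathcal N$ in the space of marked groups and all $\mathcal F/\mathcal N_j$ are sofic; one applies it to $\Gamma=\mathcal F/\mathcal N$ and the preimages $\mathcal N_j$ of the $\Gamma_j$, finite groups being sofic.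

\begin{proposition}\label{prop:ident}
$\varrho(A)=\operatorname{rk}^\chi_\Gamma(A)$.
\end{proposition}

\begin{proof}
Let $V_j=e_\chi\mathbb Q_p[\mathcal K/K_j]$, a $\tilde\Lambda$-module on which $Z$ acts by $\chi$. We compute $\lim_j\operatorname{rk}_{V_j}(A)$ in two ways.

Since $Z\cap K=1$, the group $Z\times K/K_j$ embeds in $\mathcal K/K_j$. So $\mathbb Q_p[\mathcal K/K_j]$ is a direct sum of copies of $\mathbb Q_p[Z\times K/K_j]$, and $V_j$ is, as a $K$-module, a direct sum of copies of $e_\chi\mathbb Q_p[Z\times K/K_j]\cong\mathbb Q_p[K/K_j]$. By Lemma~\ref{lem:finite}, $\delta_{V_j}(y)\to0$ for $0\neq y\in\Lambda$, and Lemma~\ref{lem:compare} gives $\operatorname{rk}_{V_j}(A)\to\varrho(A)$.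

Put $\Gamma_j=\Gamma\cap K_j$; these are normal subgroups of finite index, decreasing, with trivial intersection. As $\Gamma/\Gamma_j$ embeds in $\mathcal K/K_j$ and $e_\chi\in\mathbb Q_p[\Gamma]$ (here $Z\subset\Gamma$ is used), $V_j$ is, as a $\Gamma$-module, a direct sum of copies of $e_\chi\mathbb Q_p[\Gamma/\Gamma_j]$. This space has dimension $|\Gamma/\Gamma_j|/|Z|$, because $Z$ embeds in $\Gamma/\Gamma_j$, and the rank of $A$ on it is the rank of $e_\chi A$ on $\mathbb Q_p[\Gamma/\Gamma_j]$. The matrix $e_\chi A$ has coefficients in $\Bbbk$, so this rank is the same over $\mathbb C$. Hence $\operatorname{rk}_{V_j}(A)=|Z|\operatorname{rk}_{\Gamma/\Gamma_j}(e_\chi A)\to|Z|\operatorname{rk}_\Gamma(e_\chi A)$.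
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $\lambda\in\mathbf X_\chi$, Lemma~\ref{lem:compare} with $V=W_\lambda$ and Proposition~\ref{prop:ident} give
\begin{equation}\label{eq:final}
|\operatorname{rk}_{W_\lambda}(A)-\operatorname{rk}^\chi_\Gamma(A)|\le\varrho(A)\,\delta_{W_\lambda}(y_1)+r\,\delta_{W_\lambda}(y_2)+s\,\delta_{W_\lambda}(y_3).
\end{equation}
Proposition~\ref{prop:key} with $J=\emptyset$ gives the theorem with $C_A=\varrho(A)C_{y_1}+rC_{y_2}+sC_{y_3}$.
\end{proof}

For Theorem~\ref{thm:B}(1) some coordinates of $\lambda$ may stay bounded without being zero, while Proposition~\ref{prop:key} needs them to vanish. We split off the bounded part $\kappa$, realize $W_\lambda$ inside $W_{\lambda-\kappa}\otimes W_\kappa$, and absorb the fixed factor $W_\kappa$ into a matrix over $\Lambda$. The weights $\kappa$ and $\lambda-\kappa$ need not lie in $\mathbf X(T)$; this is why Sections~\ref{sec:env}--\ref{sec:key} allowed all of $\mathbf P^+$.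

\begin{lemma}\label{lem:twist}
Let $\pi\colon K\to GL_k(\mathbb Z_p)$ be a continuous homomorphism and $\iota\colon\Lambda\to M_k(\Lambda)$ the ring homomorphism extending $g\mapsto\pi(g)g$. For $0\neq x\in\Lambda$ there are $\mathsf T\in M_k(\Lambda)$ and $0\neq y\in\Lambda$ with $\iota(x)\mathsf T=y1_k$.
\end{lemma}

\begin{proof}
The map $g\mapsto\pi(g)g$ is multiplicative since the entries of $\pi(g)$ are central, and it is continuous for the profinite topology of $M_k(\mathbb Z_p[[K]])$, so $\iota$ exists by Lemma~\ref{lem:ext}. The same lemma, applied entry by entry, gives continuous linear maps $\alpha^\pm$ of $M_k(\mathbb Z_p[[K]])$ to itself with $\alpha^\pm(\epsilon g)=\epsilon\,\pi(g)^{\pm1}g$ for $\epsilon\in M_k(\mathbb Z_p)$, $g\in K$; extend them to $M_k(\Lambda)$. They are mutually inverse, and $\alpha^+(\mathsf Sy)=\alpha^+(\mathsf S)\iota(y)$ for $\mathsf S\in M_k(\Lambda)$, $y\in\Lambda$: for $\mathsf S=\epsilon g$, $y=g'$ both sides are $\epsilon\pi(gg')gg'$, and the general case follows by linearity and continuity. If $\mathsf S\iota(x)=0$,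 then $\alpha^+(\alpha^-(\mathsf S)x)=\mathsf S\iota(x)=0$, so $\alpha^-(\mathsf S)x=0$; since $\Lambda$ is a domain, $\alpha^-(\mathsf S)=0$ and $\mathsf S=0$. Clearing a left denominator, the same holds for $\mathsf S\in M_k(D)$. So the rows of $\iota(x)$ are left independent over $D$, and $\iota(x)$ is invertible in $M_k(D)$. Write $\iota(x)^{-1}=\mathsf Ty^{-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
By \eqref{eq:final} it suffices to show that $\delta_{W_\lambda}(x)\to0$ as $|\lambda|_*\to\infty$ for each $0\neq x\in\Lambda$. Otherwise there are $\varepsilon>0$ and a sequence of weights with $|\lambda|_*\to\infty$ and $\delta_{W_\lambda}(x)\ge\varepsilon$. Passing to a subsequence, each coordinate $\lambda_i$ is constant or tends to $\infty$. Let $J$ be the set of constant coordinates. It contains no $\Delta_a$, since $\max_{i\in\Delta_a}\lambda_i\to\infty$. Write $\lambda=\lambda'+\kappa$ with $\kappa=\sum_{i\in J}\lambda_i\omega_i$ fixed and $\lambda'\in\mathbf P^+_J$. Let $k=\dim W_\kappa$ and let $\pi\colon K\to GL_k(\mathbb Z_p)$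 be the action of $K$ in a basis $w_1,\dots,w_k$ of the lattice $U(L)v\subset W_\kappa$.

The $\mathfrak g$-module $W_{\lambda'}\otimes W_\kappa$ is semisimple and contains a highest weight vector of weight $\lambda$, so $W_\lambda$ is a direct summand. For $X\in pL$ we have $\exp(X\otimes1+1\otimes X)=\exp X\otimes\exp X$, so $W_\lambda$ is also a direct summand for the diagonal action of $K$, hence of $\Lambda$. Identify $W_{\lambda'}\otimes W_\kappa=\bigoplus_bW_{\lambda'}\otimes w_b$ with $W_{\lambda'}^k$. Since $g(w\otimes w_b)=\sum_a\pi(g)_{ab}\,gw\otimes w_a$, the element $g$ acts as the matrix $\iota(g)$, and $x$ acts as $\iota(x)$. With $\mathsf T,y$ from Lemma~\ref{lem:twist}, the image of $\iota(x)$ contains that of $y1_k$. Proposition~\ref{prop:key} gives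
\[
\dim\operatorname{coker}(x|W_\lambda)\le\dim\operatorname{coker}(\iota(x)|W_{\lambda'}^k)\le k\dim\operatorname{coker}(y|W_{\lambda'})\le\frac{k\,C_y\dim W_{\lambda'}}{1+\min_{i\notin J}\lambda_i}.
\]
By \eqref{eq:weyl}, $\dim W_{\lambda'}\le\dim W_\lambda$. So $\delta_{W_\lambda}(x)\to0$ along the subsequence, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ca} Cassels, Bull. Austral. Math. Soc. \textbf{14} (1976).

\bibitem{DDMS} Dixon, du Sautoy, Mann and Segal, \emph{Analytic pro-$p$ groups}.

\bibitem{GS} Lander Guerrero S\'anchez and Henrique Souza, \emph{Asymptotics of rational representations for algebraic groups}, arXiv:2405.17360 (2024).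

\bibitem{JZ} Jaikin-Zapirain, \emph{The base change in the Atiyah and the L\"uck approximation conjectures}, Geom. Funct. Anal. \textbf{29} (2019).

\bibitem{Kap} Kaplansky, Proc. AMS \textbf{1} (1950).

\end{thebibliography}
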